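# A Bergman point process that is not number rigid, on a domain without bounded holomorphic functions

## 1. Two points on two circles

Let $\sigma_\rho$ be the uniform probability measure on the circle $|z|=\rho$. Fix $0<r<1$ and $m>0$, put $\mu=\sigma_1+m\,\sigma_r$, and consider the two-dimensional space $V=\mathrm{span}\{1,1/z\}\subset L^2(\mu)$. The two functions are orthogonal, with $\|1\|^2=1+m$ and $\|1/z\|^2=1+m/r^2$. The determinantal process attached to $V$ is a random pair of points with joint density, with respect to $\mu\otimes\mu$,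
$$\frac12\cdot\frac{|z_1^{-1}-z_2^{-1}|^2}{(1+m)(1+m/r^2)}=\frac12\cdot\frac{|z_1-z_2|^2}{|z_1z_2|^2\,(1+m)(1+m/r^2)} .$$

How many of the two points lie on the inner circle? Since $\int\!\!\int|z_1-z_2|^2d\sigma_a\,d\sigma_b=a^2+b^2$, the unnormalized weights of the three cases are as follows. Both points on the outer circle: $\frac12\cdot 2=1$. One on each (two orderings): $m(1+r^2)/r^2$. Both on the inner circle: $\frac12m^2\cdot 2r^2/r^4=m^2/r^2$. They add up to $(1+m)(1+m/r^2)$, as they must. Now tune the mass: with $m=ar^2$ the weights become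
$$1,\qquad a(1+r^2),\qquad a^2r^2 .$$
For $a=1$, $r=\frac1{10}$ the probabilities are about $0.495,\ 0.500,\ 0.005$. So a tiny circle, with the right mass on it, holds $0$ or $1$ points almost like a fair coin.

Yet somebody who sees only the inner circle knows the outer count exactly: it is $2$ minus the inner count. The same holds for every space of finite dimension $D$: there are exactly $D$ points, and the count inside a set is $D$ minus the count outside. In infinite dimension there are infinitely many points, and this subtraction has no meaning. Does the configuration outside a bounded set still remember how many points are inside? The two circles suggest how it might forget. If there are ever smaller circles inside one another, a point given up by the outermost one could be passed on to smaller and smaller scales and never be missed. We shall see when this works and when it does not.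

## 2. Bergman spaces, determinantal processes, number rigidity

Let $d\ge1$, let $U\subset\mathbb C^d$ be a domain (a connected open set), and let $dV$ be Lebesgue measure.

**Definition (admissible weight).** A weight is a measurable function $\omega:U\to(0,\infty)$ such that for every compact $K\subset U$ there is $C_K<\infty$ with
$$\sup_{K}|f|^2\le C_K\int_U|f|^2\,\omega\,dV\qquad\text{for every holomorphic } f \text{ on } U .$$

For example $\omega\equiv1$ on the unit disc is admissible: by the mean value property $|f(z)|^2\le\frac1{\pi\delta^2}\int_{D(z,\delta)}|f|^2dV$ when $D(z,\delta)$ lies in the disc.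

For an admissible $\omega$ the weighted Bergman space $A^2(U,\omega)=\{f \text{ holomorphic on }U:\int_U|f|^2\omega\,dV<\infty\}$ is closed in $L^2(U,\omega\,dV)$ and has a reproducing kernel $K_{U,\omega}(z,w)$. The orthogonal projection onto it is the integral operator with this kernel, and it is locally trace class. By the Macchi–Soshnikov theorem there is a unique determinantal point process $\mathbb P_{K_{U,\omega}}$ on $U$ whose correlation functions with respect to $\omega\,dV$ are
$$\rho_n(z_1,\dots,z_n)=\det[K_{U,\omega}(z_i,z_j)]_{i,j=1}^n .$$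
We are interested in $\dim A^2(U,\omega)=\infty$; then there are infinitely many particles almost surely.

**Definition (number rigidity).** A point process on $U$ is number rigid if for every relatively compact Borel set $B\subset U$ the number $N_B$ of particles in $B$ is almost surely equal to a measurable function of the configuration restricted to $U\setminus B$.

A process with a fixed finite total is number rigid by subtraction. A homogeneous Poisson process on $\mathbb C$ is not: $N_B$ is independent of the configuration outside $B$ and not constant when $B$ has positive area. Two known results: for $U=\mathbb C$ and $\omega=e^{-|z|^2}$ the process is the Ginibre process, and Ghosh and Peres proved that it is number rigid. More generally, number rigidity holds for $U=\mathbb C$, $\omega=e^{-2\psi}$ with $\psi$ of class $C^2$ and $m\le\Delta\psi\le M$ for constants $m,M>0$.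

Let $H^\infty(U)$ be the space of bounded holomorphic functions on $U$. It reduces to the constants for $U=\mathbb C$ (Liouville) and for $U=\mathbb C\setminus\{0\}$ (a bounded function extends over $0$). The following question comes from Alexander I. Bufetov, Shilei Fan, Yanqi Qiu, "Equivalence of Palm measures for determinantal point processes governed by Bergman kernels", arXiv:1703.08978 (2017): if $H^\infty(U)$ contains only constants, is $\mathbb P_{K_{U,\omega}}$ number rigid? Here we ask it for every such $U$ and every admissible $\omega$ with $\dim A^2(U,\omega)=\infty$. The answer is no, in every dimension.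

**Theorem 1.** There are a compact set $E\subset\mathbb C$, the domain $U=\mathbb C\setminus E$ with $H^\infty(U)=\{\text{constants}\}$, an admissible weight $\omega$ on $U$ with $\dim A^2(U,\omega)=\infty$, and a relatively compact Borel set $B\subset U$ such that for every measurable $\Psi$
$$\mathbb P_{K_{U,\omega}}\big(N_B\ne\Psi(X|_{U\setminus B})\big)\ge\frac1{60},$$
where $X$ is the configuration and $N_B$ the number of its points in $B$. In particular $\mathbb P_{K_{U,\omega}}$ is not number rigid.

**Theorem 2.** For every $d\ge1$ there is a domain $U_d\subset\mathbb C^d$ with $H^\infty(U_d)=\{\text{constants}\}$ carrying two admissible weights with infinite-dimensional Bergman spaces, one with a non-rigid process and one with a number rigid process.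

Nothing is claimed about specific domains, such as $U=\mathbb C^d$ with arbitrary admissible weights.

We write $\mathrm{TV}(P,Q)=\sup_A|P(A)-Q(A)|$. For finite measures $\|P-Q\|$ is the total mass of the absolute difference, so $\mathrm{TV}=\frac12\|P-Q\|$ for probabilities. Conditioning on an event $G$ changes a law by at most $1-P(G)$ in total variation: $P(A)-P(A|G)$ is at most $P(A\cap G^c)$ and at least $-P(A\cap G)(\frac1{P(G)}-1)\ge-(1-P(G))$. The textbook facts we use are these.

- (F1) $K(z,z)=\sup\{|f(z)|^2:\|f\|\le1\}$ and $|K(z,w)|^2\le K(z,z)K(w,w)$.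
- (F2) If $V\subset L^2(\mu)$ has dimension $D$ and basis $\varphi_1,\dots,\varphi_D$, its process has exactly $D$ points, with joint density $\frac1{D!}\det[K(z_i,z_j)]$ with respect to $\mu^{\otimes D}$. This density is a constant times $|\det[\varphi_i(z_j)]|^2$, because for an orthonormal basis $\det[K(z_i,z_j)]=|\det[e_i(z_j)]|^2$. Moreover (Andréief) $\int|\det[\varphi_i(z_j)]|^2d\mu^{\otimes D}=D!\det[\langle\varphi_i,\varphi_j\rangle]$.
- (F3) The expected number of points in $W$ is $\int_WK(z,z)\,\omega\,dV$, which also bounds the probability that there is a point in $W$.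
- (F4) (Hadamard) $0\le\det[K(z_i,z_j)]\le\prod_iK(z_i,z_i)$.
- (F5) Suppose that on $W$ the reference measure $\mu$ is finite and $\rho_k\le C^k$ for all $k$. Then the restriction to $W$ has densities $(j_k)_{k\ge0}$ with respect to $\sum_k\frac1{k!}\mu^{\otimes k}$ on $\bigsqcup_kW^k$, called Janossy densities, namely
$$j_k(z_1,\dots,z_k)=\sum_{p\ge0}\frac{(-1)^p}{p!}\int_{W^p}\rho_{k+p}(z_1,\dots,z_k,x_1,\dots,x_p)\,d\mu^{\otimes p}(x),$$
and $j_k\le\rho_k$. For a Poisson process with intensity $\mu$, $\rho_k=1$ and $j_k=e^{-\mu(W)}$.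
- (F6) (Scheffé) Probability densities that converge pointwise to a probability density converge in $L^1$.

## 3. A unit of flux on a chain and on a tree

We first isolate the probabilistic mechanism, in a model of counts that will later be realized by a Bergman kernel up to a small error in total variation.

### 3.1. On a chain the flux can be read off

The first thing to try is a nested sequence of annuli with levels $k=0,1,2,\dots$, the count at each level being governed by coin tosses as in Section 1. As a toy model let $N_1,N_2,\dots$ be i.i.d. uniform on $\{0,-1\}$, let $N_0=1$, and put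
$$n_k=N_k-N_{k+1}+1\ \ (\ge0),\qquad k\ge0 .$$
Think of $N_k$ as a flux entering level $k$ from outside; $n_k$ is what goes in minus what goes out, plus a constant. Replacing every $N_k$, $k\ge1$, by $N_k-1$ raises $n_0$ by $1$ and changes no other $n_k$. So it seems that one unit can be sent off to infinity unseen.

But $\sum_{j=1}^k(n_j-1)=N_1-N_{k+1}$, and almost surely $N_{k+1}$ takes both values $0$ and $-1$ infinitely often. So the maximum over $k\ge1$ of these partial sums is $N_1+1$. Hence $N_1$, and with it $n_0=2-N_1$, is a function of $(n_k)_{k\ge1}$. The chain model is rigid. The attempt stops exactly here: the shifted flux $N_k-1$ takes a value that the model does not allow, and an observer of all deeper levels notices this.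

On a tree the unit can leave along one of many rays, and the ray can be chosen at random. At each vertex of the ray the flux and the outflow change together, within allowed values. A fixed ray would not do: the shift to be described below forces a fair coin at every vertex of the ray to show the same side, which has probability $0$ in the original model. With a random ray, the observer has to find the ray among $5^n$ candidates, and we shall see that the resulting law is absolutely continuous with respect to the original one.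

### 3.2. The model with five children

**Tree.** Let $\mathsf T=\bigcup_{l\ge0}\{1,\dots,5\}^l$, with root $\emptyset$; $|v|$ is the level of $v$, the children of $v$ are $v1,\dots,v5$, and $u\ge v$ means that $u=v$ or $u$ is a descendant of $v$.

**Weights on subsets.** Let $p_1,\dots,p_5$ be the fifth roots of unity. For $i\ne j$, $|p_i-p_j|^2$ is $d_1^2=\frac{5-\sqrt5}2$ (five sides of the pentagon) or $d_2^2=\frac{5+\sqrt5}2$ (five diagonals), so
$$d_1^2+d_2^2=5,\qquad d_1^2d_2^2=5,\qquad d_1^{-2}+d_2^{-2}=1. \tag{1}$$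
For $S\subset\{1,\dots,5\}$ with $|S|\in\{2,3\}$ put $w(S)=\prod_{i<j,\ i,j\notin S}|p_i-p_j|^2$. If $|S|=3$, the complement is a pair, and $w$ takes the values $d_1^2$ and $d_2^2$, five times each. If $|S|=2$, the complement is a triple: either three consecutive vertices (two sides, one diagonal), $w=d_1^4d_2^2=5d_1^2$, or one side and two diagonals, $w=d_1^2d_2^4=5d_2^2$; each occurs five times. By (1),
$$\sum_{|S|=3}w=25,\quad\sum_{|S|=2}w=125,\qquad\sum_{|S|=3}\frac1w=5,\quad\sum_{|S|=2}\frac1w=1. \tag{2}$$
Hence
$$\pi(S)=\begin{cases}w(S)/50,&|S|=3,\\ w(S)/250,&|S|=2,\end{cases} \tag{3}$$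
is a probability, giving mass $\frac12$ to $|S|=3$ and $\frac12$ to $|S|=2$. For example, if $S$ leaves out two neighboring vertices, then $\pi(S)=d_1^2/50\approx0.028$. Where these weights come from is explained in Section 7.

**Ideal process $I$.** Let $A_v$, $v\in\mathsf T$, be disjoint Borel sets in the plane, and for $n\ge0$ let $\lambda_{v,n}$ be a law of $n$-point configurations in $A_v$. (Sections 4 and 7 fix them: thin annuli and Vandermonde densities. In this section they are arbitrary.) Let $(S_v)_{v\in\mathsf T}$ be i.i.d. with law $\pi$. Put $N_\emptyset=1$ and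
$$N_{vi}=\begin{cases}0,&i\in S_v\\-1,&i\notin S_v\end{cases},\qquad q_v=\sum_iN_{vi}=|S_v|-5,\qquad n_v=N_v-q_v=N_v+5-|S_v|\ \ (\ge1).$$
Given $(S_v)$, place independently in each $A_v$ a configuration with law $\lambda_{v,n_v}$.

Let $B=A_\emptyset$, and let $Y$ be the restriction of the configuration to $\bigcup_{|v|\ge1}A_v$.

**Proposition 3.** For every measurable $\Psi'$, $I(N_B\ne\Psi'(Y))\ge\frac1{44}$.

### 3.3. Proof of Proposition 3

**Step 1. Two laws with the same $Y$ and different $N_B$.** The purpose is to send one unit of flux from the root to infinity without a trace outside $B$. Let $\alpha$ be the uniform law on the $30$ pairs $(i,\mathsf t)$ with $i\in\{1,\dots,5\}$, $\mathsf t\subset\{1,\dots,5\}\setminus\{i\}$, $|\mathsf t|=2$. Let $(i_k,\mathsf t_k)_{k\ge0}$ be i.i.d. with law $\alpha$, and let $\gamma_k=(i_0,\dots,i_{k-1})$, a random ray starting at $\gamma_0=\emptyset$. Define laws $Q^1,Q^0$ of $(S_v)$ by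
$$S_{\gamma_k}=\mathsf t_k\cup\{i_k\}\ \text{ under }Q^1,\qquad S_{\gamma_k}=\mathsf t_k\ \text{ under }Q^0\qquad(k\ge0),$$
all other $S_v$ being i.i.d. with law $\pi$, independent of the ray variables. Given $(S_v)$, fluxes, counts and configurations are produced as in $I$.

Couple $Q^1$ and $Q^0$ by using the same $(i_k,\mathsf t_k)$ and the same $S_v$ off the ray. The two sets at $\gamma_k$ differ only in the element $i_k$, the direction of the ray. So for $v$ off the ray, $N_v$ and $S_v$, hence $n_v$, agree. On the ray, for $k\ge1$, $N_{\gamma_k}$ is $0$ under $Q^1$ and $-1$ under $Q^0$, so that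
$$n_{\gamma_k}=0+5-3=2\ \text{ under }Q^1,\qquad n_{\gamma_k}=-1+5-2=2\ \text{ under }Q^0 .$$
Thus $(n_v)_{v\ne\emptyset}$, and therefore $Y$, has the same law under $Q^1$ and $Q^0$. But $N_B=n_\emptyset=6-|S_\emptyset|$ equals $3$ under $Q^1$ and $4$ under $Q^0$.

**Step 2. Both laws are absolutely continuous with respect to $I$.** The purpose is to show that the ray is hidden well enough; we bound second moments of densities. Let $\mathcal F_n=\sigma(S_v:|v|<n)$, and write $T_k=\mathsf t_k\cup\{i_k\}$ for $Q^1$ and $T_k=\mathsf t_k$ for $Q^0$. Given the ray variables, the law of $(S_v)_{|v|<n}$ has density $\prod_{k<n}1\{S_{\gamma_k}=T_k\}/\pi(T_k)$ with respect to $I$. So the density on $\mathcal F_n$ is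
$$\mathcal W_n=E_\alpha\Big[\prod_{k<n}\frac{1\{S_{\gamma_k}=T_k\}}{\pi(T_k)}\Big],$$
where $E_\alpha$ averages over the ray variables with $(S_v)$ fixed. Write $\mathcal W_n^2$ with two independent copies $(i_k,\mathsf t_k)$, $(i_k',\mathsf t_k')$, and let $j$ be the first index with $i_j\ne i_j'$. For $k\le j$ the two rays are at the same vertex at level $k$, and since $E_I[1\{S=T\}1\{S=T'\}]/(\pi(T)\pi(T'))=1\{T=T'\}/\pi(T)$, the level contributes $1\{T_k=T'_k\}/\pi(T_k)$. For $k>j$ the rays visit different vertices, and each contributes $E_I[1\{S=T\}]/\pi(T)=1$. Averaging over the ray variables, which are independent from level to level,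
$$E_I[\mathcal W_n^2]=\sum_{k<n}\rho^k\varsigma+\rho^n,$$
where $\rho$ (respectively $\varsigma$) is the sum of $\alpha(i,\mathsf t)\,\alpha(i',\mathsf t')/\pi(S)$ over pairs that give the same set $S$ and have $i=i'$ (respectively $i\ne i'$).

For $Q^1$ a set $S$ with $|S|=3$ arises from $3$ pairs $(i,\mathsf t)$ (choose $i\in S$), with distinct $i$. By (2) and (3),
$$\rho=\sum_{|S|=3}\frac3{900}\cdot\frac{50}{w(S)}=\frac56,\qquad\rho+\varsigma=\sum_{|S|=3}\frac9{900}\cdot\frac{50}{w(S)}=\frac52 .$$
For $Q^0$ a set $S$ with $|S|=2$ arises from $3$ pairs ($\mathsf t=S$, $i\notin S$), and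
$$\rho=\sum_{|S|=2}\frac3{900}\cdot\frac{250}{w(S)}=\frac56,\qquad\rho+\varsigma=\sum_{|S|=2}\frac9{900}\cdot\frac{250}{w(S)}=\frac52 .$$
In both cases $\varsigma=\frac53$ and $E_I[\mathcal W_n^2]\le\frac{5/3}{1/6}+1=11$. So $(\mathcal W_n)$ is a martingale bounded in $L^2$. It converges in $L^2(I)$ to some $\mathcal W$ with $E_I[\mathcal W^2]\le11$, and $\mathcal W$ is the density on each $\mathcal F_n$, hence on $\sigma(S_v:v\in\mathsf T)$. As configurations are generated from $(S_v)$ by the same kernel, $\mathcal W$ is also the density of the joint law of $(S_v)$ and the configuration.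

It is worth seeing where the random ray enters. The number $\frac56$ is $\frac15\cdot\frac{25}6$: given $i$, the second-moment factor of a level is $\frac{25}6>1$, but two independent rays continue together only with probability $\frac15$.

**Step 3. Two-point test.** The purpose is to turn Steps 1 and 2 into a bound for $I$. Let $\mathcal A=\{N_B\ne\Psi'(Y)\}$. Since $Y$ has the same law under both,
$$Q^1(\mathcal A)+Q^0(\mathcal A)=Q^1(\Psi'(Y)\ne3)+Q^1(\Psi'(Y)\ne4)\ge1 .$$
So one of the two is at least $\frac12$, and by Cauchy–Schwarz $\frac12\le E_I[\mathcal W1_{\mathcal A}]\le\sqrt{11\,I(\mathcal A)}$, that is $I(\mathcal A)\ge\frac1{44}$. $\square$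

It remains to find a domain and a weight whose Bergman process is close to $I$.

## 4. A Cantor set with five pieces in each disc

**Scales.** Fix $0<\theta\le10^{-4}$, to be chosen at the end of Section 7. Put
$$\tau_l=\theta^{l+1},\qquad r_0=1,\qquad s_l=\tau_lr_l,\qquad r_{l+1}=\tau_l^4s_l=\tau_l^5r_l .$$
Let $c_\emptyset=0$ and $c_{vi}=c_v+s_lp_i$ for $|v|=l$; let $A_v=\{r_l<|z-c_v|<(1+\tau_l)r_l\}$. For $\theta=10^{-4}$ we get $s_0=10^{-4}$, $r_1=10^{-20}$, $s_1=10^{-28}$, $r_2=10^{-60}$. Always $r_n\le\theta^{5n}$.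

**Geometry.** Let $|v|=l$. Since $s_l+2r_{l+1}<r_l/2$, we have $\overline D(c_{vi},2r_{l+1})\subset D(c_v,r_l/2)$; so points of $A_v$ have distance at least $r_l/2$ from $\overline D(c_{vi},2r_{l+1})$. For $i\ne j$ the discs $\overline D(c_{vi},2r_{l+1})$ and $\overline D(c_{vj},2r_{l+1})$ have distance at least $s_l(d_1-4\tau_l^4)\ge s_l$, as $d_1\approx1.18$. By nesting, all annuli $A_{u'}$ and centers $c_{u'}$ with $u'\ge u$ lie in $\overline D(c_u,2r_{|u|})$. The $A_v$ are disjoint.

**Domain.** Let
$$E=\bigcap_n\bigcup_{|v|=n}\overline D(c_v,r_n),\qquad U=\mathbb C\setminus E,\qquad \Omega_n=\mathbb C\setminus\bigcup_{|v|=n}\overline D(c_v,r_n),$$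
$$G_n=\mathbb C\setminus\bigcup_{|v|=n}D\big(c_v,(1+\tfrac{\tau_n}2)r_n\big),\qquad G_{-1}=\emptyset .$$
Then $\Omega_{n-1}\subset G_n\subset\Omega_n$ for $n\ge1$, and $U=\bigcup\Omega_n=\bigcup G_n$. Each $\Omega_n$ is the plane minus finitely many disjoint closed discs, hence connected; so $U$ is a domain. Also $E\subset D(0,\frac12)$, $E\cap D(c_v,r_n)\subset D(c_v,r_n/2)$ for $|v|=n$, and $E$ has area $0$ because $5^nr_n^2\to0$. Every disc $\overline D(c_v,r_n)$ meets $E$ (follow any infinite ray below $v$). A compact subset of $U$ lies in some $\Omega_{m-1}$, hence in $G_m$.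

Let $\Gamma_v=\{|z-c_v|=(1+\frac{\tau_n}2)r_n\}$ for $|v|=n$, the boundary circles of $G_n$.

**Lemma 4.** If $f$ is holomorphic on $U$ and $\sum_{|v|=n}\mathrm{length}(\Gamma_v)\max_{\Gamma_v}|f|\to0$ as $n\to\infty$, then $f$ extends to an entire function. In particular $H^\infty(U)=\{\text{constants}\}$.

*Proof.* Let $R>2$, $z\in U$, $|z|<R$. Every point of the closed discs bounded by the $\Gamma_v$, $|v|=n$, is within $3r_n$ of $E$. So for large $n$ these discs have distance at least $\frac12\mathrm{dist}(z,E)$ from $z$, and Cauchy's formula gives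
$$f(z)=\frac1{2\pi i}\oint_{|w|=R}\frac{f(w)}{w-z}dw-\sum_{|v|=n}\frac1{2\pi i}\oint_{\Gamma_v}\frac{f(w)}{w-z}dw .$$
By hypothesis the sum tends to $0$. So $f$ equals the first integral, which is holomorphic on $D(0,R)$. As $R$ is arbitrary, $f$ extends to an entire function. If $f$ is bounded, the hypothesis holds because $5^nr_n\to0$; the extension is bounded because $E$ has empty interior, hence constant. $\square$

## 5. A weight concentrated on thin annuli

**Masses.** Put $m_0=1$, $m_{l+1}=5\tau_l^{14}m_l$; so $m_{l+1}\le m_l$. On $A_v$, $|v|=l$, let $\omega=m_l/|A_v|$, where $|A_v|$ is the area. Let $\mu_v=\omega\,dV|_{A_v}$, of mass $m_l$, and $\mu_{\le n}=\sum_{|v|\le n}\mu_v$. The exponent $14$ and the factor $5$ play the role of the tuning $m=ar^2$ in Section 1; Section 7 shows why they are right.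

**Background.** A weight must be positive everywhere, so we put a tiny weight on $\mathfrak B=U\setminus\bigcup_vA_v$. Let
$$C_m=\frac4{\pi\tau_m^2r_m^2}\cdot\frac{|A_v|}{m_m}\quad(|v|=m),\qquad\varepsilon=10^{-3},$$
and let $\omega=\eta$ on $\mathfrak B$, where $\eta(z)=t_m(1+|z|)^{-4}$ on $\mathfrak B\cap(G_m\setminus G_{m-1})$ and $t_m>0$ is so small that $C_mt_m\int_{\mathbb C}(1+|z|)^{-4}dV\le\varepsilon2^{-m-1}$. Thus
$$\sum_mC_m\int_{\mathfrak B\cap(G_m\setminus G_{m-1})}\eta\,dV\le\varepsilon. \tag{4}$$
The total mass of $\omega$ is finite: $\sum_l5^lm_l<\infty$ since $5^{l+1}m_{l+1}=25\tau_l^{14}\,5^lm_l$, and $\int\eta\,dV\le\varepsilon$ because $C_m=4(2/\tau_m+1)/m_m\ge1$. In particular constants lie in $L^2(U,\omega\,dV)$.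

**Lemma 5.** (a) If $f$ is holomorphic on $\Omega_m\cup\{\infty\}$, then $\sup_{G_m}|f|^2\le C_m\int|f|^2d\mu_{\le m}$.
(b) If $f$ is holomorphic on $U$ and $\int_U|f|^2\omega\,dV<\infty$, then $f$ is holomorphic at $\infty$. Hence $\omega$ is admissible, and $K:=K_{U,\omega}$ satisfies $K(z,z)\le C_m$ on $G_m$.

*Proof.* (a) By the maximum principle on the compact subset $G_m\cup\{\infty\}$ of the sphere, $\sup_{G_m}|f|$ is attained at a point $z$ of some $\Gamma_v$, $|v|=m$. The disc $D(z,\tau_mr_m/2)$ lies in $A_v$, so by the mean value property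
$$|f(z)|^2\le\frac4{\pi\tau_m^2r_m^2}\int_{A_v}|f|^2dV=C_m\int|f|^2d\mu_v .$$

(b) All annuli lie in $D(0,2)$, so $\omega=t_0(1+|z|)^{-4}$ for $|z|>2$. Let $f=\sum_{j\in\mathbb Z}a_jz^j$ there. Integrating in polar coordinates over $|z|>R$, $R>2$, we get $\sum_j|a_j|^2\int_R^\infty r^{2j+1}(1+r)^{-4}dr<\infty$. The integral diverges for $j\ge1$, so $a_j=0$ for $j\ge1$, and $f$ is holomorphic at $\infty$. In the admissibility inequality only $f$ with finite integral matter, and every compact subset of $U$ lies in some $G_m$; so (a) gives admissibility with constant $C_m$, and (F1) gives the bound on $K$. $\square$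

Write $\mathbb P=\mathbb P_K$. By (F3), Lemma 5(b) and (4),
$$\mathbb P(\text{some point in }\mathfrak B)\le\int_{\mathfrak B}K(z,z)\,\eta\,dV\le\varepsilon. \tag{5}$$

## 6. Rational functions with simple poles at the centers

The process $\mathbb P$ has no density formula. We approximate $K$ by kernels of finite-dimensional spaces, for which (F2) gives one. Let
$$Q_n(z)=\prod_{|v|=n}(z-c_v),\qquad V_n=\{P/Q_n:\deg P\le5^n\}=\mathrm{span}\{1,(z-c_v)^{-1}:|v|=n\}.$$
Functions in $V_n$ are bounded on $\Omega_n$ and $\omega$ has finite mass, so $V_n\subset L^2(\Omega_n,\omega\,dV)$; its dimension is $5^n+1$. Let $K_n$ be its kernel and $\mathbb P_n$ its determinantal process on $\Omega_n$. Put $W_m=\bigcup_{|v|\le m}A_v$; then $W_m\subset G_{m+1}$ and $W_m\subset\Omega_n$ for $m\le n$. Since functions in $V_n$ are holomorphic on $\Omega_m\cup\{\infty\}$ for $m\le n$, Lemma 5(a) gives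
$$K_n(z,z)\le C_m\quad\text{on }G_m,\qquad m\le n. \tag{6}$$
We shall also use two set identities. The set $\Omega_n\setminus G_n$ lies in $\bigcup_{|v|=n}A_v$, so $\mathfrak B\cap\Omega_n\subset G_n$. And $\Omega_n\setminus\mathfrak B=W_n$, because annuli of level above $n$ lie in the removed discs.

**Lemma 6.** $K_n\to K$ locally uniformly on $U\times U$. For every $m$, the laws $\mathbb P_n|_{W_m}$ converge to $\mathbb P|_{W_m}$ in total variation.

*Proof.* **Step 1. $\limsup K_n(z,z)\le K(z,z)$.** This is a compactness argument. Fix $z\in U$, and for large $n$ let $f_n\in V_n$ have norm $1$ and $|f_n(z)|^2=K_n(z,z)$. By (6), $|f_n|^2\le C_m$ on $G_m$ for $n\ge m$. Along a subsequence that realizes the $\limsup$, $f_n\to f$ locally uniformly on $U$. By Fatou $\int_{\Omega_m}|f|^2\omega\,dV\le1$ for every $m$, so $\int_U|f|^2\omega\,dV\le1$. By (F1), $\limsup K_n(z,z)=|f(z)|^2\le K(z,z)$.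

**Step 2. Approximating $f\in A^2(U,\omega)$ from $V_n$.** The purpose is to show that the part of $f$ with poles of order at least two at the level-$n$ centers is negligible. By Lemma 5(b) and the Cauchy decomposition, $f=a_0+\sum_{|v|=n}f_v$ on $\Omega_n$, where $f_v=\sum_{j\ge1}a_{v,j}(z-c_v)^{-j}$ is holomorphic off $\overline D(c_v,r_n/2)$ (recall $E\cap D(c_v,r_n)\subset D(c_v,r_n/2)$), and $f-f_v$ is holomorphic near $\overline D(c_v,(1+\tau_n)r_n)$. Put
$$h_v=\sum_{j\ge2}a_{v,j}(z-c_v)^{-j},\qquad h_n=\sum_{|v|=n}h_v,\qquad g_n=f-h_n\in V_n,\qquad F_v^2=\int_{A_v}|f|^2d\mu_v .$$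
The negative Laurent modes of $f$ on $A_v$ are those of $f_v$, and Laurent modes are orthogonal in $L^2(\mu_v)$. So $\int_{A_v}|h_v|^2d\mu_v\le F_v^2$, and $|a_{v,j}|^2(2r_n)^{-2j}m_n\le F_v^2$ because $|z-c_v|\le2r_n$ on $A_v$. Summing the series with ratio at most $\frac12$,
$$|h_v(z)|\le2F_vm_n^{-1/2}\Big(\frac{2r_n}{|z-c_v|}\Big)^2\qquad\text{for }|z-c_v|\ge4r_n .$$

Now let $|u|\le n$, $u\ne v$, and let $w$ be the last common ancestor of $u$ and $v$ (possibly $w=u$), $k=|w|<n$. For $z\in A_u$ we have $|z-c_v|\ge s_k$: if $w=u$ the distance is at least $r_k/2\ge s_k$, and otherwise $z$ and $c_v$ lie in the discs of different children of $w$. Moreover $s_k\ge4r_{k+1}\ge4r_n$ and $m_{|u|}\le m_k$. Hence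
$$\int_{A_u}|h_v|^2d\mu_u\le64F_v^2\,\frac{m_k}{m_n}\Big(\frac{r_n}{s_k}\Big)^4\le64F_v^2\,\tau_k^{-4}\prod_{k\le l<n}\tau_l^{-14+20}\le64F_v^2\prod_{k\le l<n}\tau_l^2,$$
where we used $m_k/m_n\le\prod_{k\le l<n}\tau_l^{-14}$ and $r_n/s_k=\tau_k^{-1}\prod_{k\le l<n}\tau_l^5$. For given $k$ there are at most $\sum_{j\le n-k}5^j\le2\cdot5^{n-k}$ such $u$. So
$$\sum_{u\ne v,|u|\le n}\int_{A_u}|h_v|^2d\mu_u\le128F_v^2\sum_{k<n}\prod_{k\le l<n}5\tau_l^2\le1280\,\theta^{2n}F_v^2,$$
because the term $k=n-1$ is $5\theta^{2n}$ and each further factor $5\tau_l^2$ is below $\frac12$. Split $h_n=\sum_vh_v1_{A_v}+\sum_vh_v1_{A_v^c}$; the functions in the first sum have disjoint supports, and to the second we apply the triangle inequality: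
$$\|h_n\|_{L^2(\mu_{\le n})}\le\Big(\sum_{|v|=n}F_v^2\Big)^{1/2}+36\,\theta^n\sum_{|v|=n}F_v\le\Big(\sum_{|v|=n}F_v^2\Big)^{1/2}\big(1+36\cdot5^{n/2}\theta^n\big)\to0,$$
since $\sum_n\sum_{|v|=n}F_v^2\le\|f\|^2<\infty$. On the background we use that $h_n$ is holomorphic on $\Omega_m\cup\{\infty\}$ for $m\le n$, that $\mathfrak B\cap\Omega_n\subset G_n$, Lemma 5(a) on each $G_m\setminus G_{m-1}$, and (4):
$$\int_{\mathfrak B\cap\Omega_n}|h_n|^2\eta\,dV\le\varepsilon\|h_n\|_{L^2(\mu_{\le n})}^2\to0 .$$
Hence $\|h_n\|_{L^2(\Omega_n,\omega\,dV)}\to0$, and $h_n(z)\to0$ for each $z\in U$, again by Lemma 5(a). So $\limsup\|g_n\|\le\|f\|$ and $g_n(z)\to f(z)$.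

**Step 3. Convergence of kernels.** Take $f=K(\cdot,z)$ in Step 2. Then $f(z)=\|f\|^2=K(z,z)$, which is positive because constants lie in $A^2(U,\omega)$. Since $K_n(z,z)\ge|g_n(z)|^2/\|g_n\|^2$, we get $\liminf K_n(z,z)\ge K(z,z)$. With Step 1, $K_n(z,z)\to K(z,z)$. To pass off the diagonal, note that $(z,w)\mapsto K_n(z,\bar w)$ is holomorphic on $\Omega_n\times\{w:\bar w\in\Omega_n\}$ and, by (6) and (F1), locally bounded uniformly in $n$. By Montel every subsequence has a locally uniformly convergent subsequence. The limit equals $K(z,\bar w)$ on the maximal totally real set $\{w=\bar z\}$, hence everywhere. So $K_n\to K$ locally uniformly.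

**Step 4. Convergence of laws.** The purpose is to pass from kernels to total variation. Use $\omega\,dV$ on $W_m$ as reference measure; it is finite. For $n\ge m+1$ we have $W_m\subset G_{m+1}$, so (F4) and (6) give $\rho_k^{(n)}\le C_{m+1}^k$ on $W_m^k$, and the same for $\mathbb P$. The Janossy series (F5) is then dominated, uniformly in $n$, by a convergent series $\sum_pC_{m+1}^{k+p}(\int_{W_m}\omega\,dV)^p/p!$. Since $\rho^{(n)}_k\to\rho_k$ pointwise, dominated convergence gives $j^{(n)}_k\to j_k$ pointwise for each $k$. By Scheffé (F6) on $\bigsqcup_kW_m^k$, the laws converge in total variation. $\square$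

**The law $\mathbb P_n^0$.** By (6), (4) and $\mathfrak B\cap\Omega_n\subset G_n$, $\mathbb P_n(\text{some point in }\mathfrak B)\le\int_{\mathfrak B\cap\Omega_n}K_n(z,z)\,\eta\,dV\le\varepsilon$. Let $\mathbb P_n^0$ be $\mathbb P_n$ conditioned on having no point in $\mathfrak B$; then $\mathrm{TV}(\mathbb P_n,\mathbb P_n^0)\le\varepsilon$. By (F2) with the basis $z^k/Q_n$, $0\le k\le5^n$, $\mathbb P_n^0$ is the law of $5^n+1$ points in $W_n$ with density, with respect to $\mu_{\le n}$, proportional to
$$\prod_{i<j}|z_i-z_j|^2\prod_i|Q_n(z_i)|^{-2}. \tag{7}$$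

## 7. Charges on the tree

Half the logarithm of (7) is $\sum_{i<j}\log|z_i-z_j|-\sum_i\sum_{|w|=n}\log|z_i-c_w|$: points are unit positive charges, poles unit negative charges. We show that the counts under (7) are nearly those of the model $I$ of Section 3.

### 7.1. One level by hand

Let $n=1$: there are $6$ points and $5$ poles $c_1,\dots,c_5$. Suppose the annulus $A_i$ holds one point for $i\in S$ and none otherwise, $|S|=s$, with the remaining $6-s$ points in $A_\emptyset$. To leading order, a point of $A_\emptyset$ is at distance $1$ from everything in the small discs. A point in $A_i$ is at distance $r_1$ from its own pole and $s_0|p_i-p_j|$ from whatever is in disc $j$. With $m_1=5\tau_0^{14}$, $s_0=\tau_0$, $r_1=\tau_0^5$, the weight is to leading order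
$$m_1^sr_1^{-2s}\prod_{i\in S}\prod_{j\ne i}(s_0|p_i-p_j|)^{-2}\prod_{i<j,\ i,j\in S}(s_0|p_i-p_j|)^2=5^s\,\tau_0^{14s-10s-8s+s(s-1)}\,\frac{w(S)}{5^5},$$
up to a factor depending on $s$ from the points within $A_\emptyset$, which is close to $1$ by (9) below. Indeed a pair $\{i,j\}$ not entirely outside $S$ contributes $|p_i-p_j|^{-2}$ in all, and $\prod_{i<j}|p_i-p_j|^2=(d_1^2d_2^2)^5=5^5$. The exponent is $s^2-5s=(s-2)(s-3)-6$: it has exactly two minimizers, $s=2$ and $s=3$. This is why $14$ was chosen. And the factor $5^s$ balances the two cases: $5^3\cdot25=5^2\cdot125$. So $S$ has nearly the law $\pi$.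

### 7.2. Block weights, Vandermonde laws, truncated model

For $N=(N_1,\dots,N_5)\in\mathbb Z^5$ put $q=\sum N_i$, $D(N)=\prod_{i<j}|p_i-p_j|^{2N_iN_j}$ and
$$F_l(N)=\tfrac12\,\tau_l^{(q+2)(q+3)}\,\tau_l^{4\sum_iN_i(N_i+1)}\,5^q\,D(N). \tag{8}$$
For integers, $(q+2)(q+3)\ge0$, with equality iff $q\in\{-2,-3\}$ and value at least $2$ otherwise; $N_i(N_i+1)\ge0$, with equality iff $N_i\in\{-1,0\}$ and value at least $2$ otherwise. Let $\mathcal L=\{N\in\{-1,0\}^5:q\in\{-2,-3\}\}$. Identify $N\in\mathcal L$ with $S=\{i:N_i=0\}$; then $|S|=q+5\in\{3,2\}$, $D(N)=w(S)$, and $F_l(N)=\frac12 5^qw(S)=\pi(S)$, independently of $l$.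

For $|v|=l$ let $\lambda_{v,n}$ be the law of the $n$-point configuration on $A_v$ with density proportional to $\prod_{i<j}|z_i-z_j|^2$ with respect to area. With $\hat\mu_v=\mu_v/m_l$, Andréief's formula for the functions $(z-c_v)^j$, $j<n$, which are orthogonal by radial symmetry, gives
$$Z_{l,n}:=\frac1{n!}\int\prod_{i<j}|z_i-z_j|^2d\hat\mu_v^{\otimes n}=\prod_{j<n}\int|z-c_v|^{2j}d\hat\mu_v,\qquad0\le\log\frac{Z_{l,n}}{r_l^{n(n-1)}}\le\tau_ln^2, \tag{9}$$
the last because $r_l\le|z-c_v|\le(1+\tau_l)r_l$ on $A_v$ and $\sum_{j<n}2j=n(n-1)$.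

From now on $I$ is the ideal process of Section 3 with these $A_v$ and $\lambda_{v,n}$. The truncation $I_n$ uses $S_v$ for $|v|<n$ only; it fills the annuli $A_v$, $|v|<n$, as before, and for $|v|=n$ it puts $n_v=N_v+1\in\{0,1\}$ points in $A_v$ with law $\lambda_{v,n_v}$. For $m<n$, $I_n|_{W_m}=I|_{W_m}$.

**Proposition 7.** $\mathrm{TV}(\mathbb P_n^0,I_n)\le\kappa(\theta)$ for all $n\ge1$, where $\kappa(\theta)\to0$ as $\theta\to0$.

### 7.3. Proof of Proposition 7

For a configuration of $5^n+1$ points in $W_n$ let $n_v$ be the number of points in $A_v$, and for $|v|=l\le n$ let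
$$N_v=\sum_{u\ge v,\ |u|\le n}n_u-5^{n-l},$$
points minus poles at and below $v$. Then $N_\emptyset=1$; $N_v=n_v+\sum_iN_{vi}$ for $|v|<n$; $N_v=n_v-1$ for $|v|=n$. Put $q_v=\sum_iN_{vi}$ for $|v|<n$ and $q_v=-1$ for $|v|=n$, so that always $n_v=N_v-q_v$. To measure sizes let $X_v=1+|N_v|$, and $J_v=X_v+\sum_iX_{vi}$ for $|v|<n$, $J_v=X_v$ for $|v|=n$. Then $n_v\le J_v$, $\sum_i|N_{vi}|\le J_v$ for $|v|<n$, and $J_v\ge1$.

**Step 1. Every subtree is a charge plus short dipoles.** The purpose is to replace the subtree of $u$, seen from far away, by its total charge $N_u$ at $c_u$. Let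
$$\sigma_u=\sum_{z\text{ a point in }\bigcup_{u'\ge u}A_{u'}}\delta_z-\sum_{|w|=n,\ w\ge u}\delta_{c_w}.$$
For $|u|=n$, $\sigma_u=N_u\delta_{c_u}+\sum_{z\in A_u}(\delta_z-\delta_{c_u})$. For $|u|<n$, $\sigma_u=\sum_{z\in A_u}\delta_z+\sum_i\sigma_{ui}$; writing $\delta_z=\delta_{c_u}+(\delta_z-\delta_{c_u})$ and $N_{ui}\delta_{c_{ui}}=N_{ui}\delta_{c_u}+N_{ui}(\delta_{c_{ui}}-\delta_{c_u})$, and using $n_u+\sum_iN_{ui}=N_u$, we get by induction from the leaves
$$\sigma_u=N_u\delta_{c_u}+\sum_{u'\ge u}\Big[\sum_{z\in A_{u'}}(\delta_z-\delta_{c_{u'}})+1_{|u'|<n}\sum_iN_{u'i}(\delta_{c_{u'i}}-\delta_{c_{u'}})\Big].$$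
(Sums over $u'$ are over levels at most $n$.) The bracket is a sum of dipoles $\delta_a-\delta_b$ with $a,b\in\overline D(c_u,2r_{|u|})$. Their total length, with multiplicity, is at most
$$L_u:=\sum_{u'\ge u}\Big[n_{u'}(1+\tau_{|u'|})r_{|u'|}+1_{|u'|<n}\sum_i|N_{u'i}|s_{|u'|}\Big]\le2\sum_{u'\ge u}r_{|u'|}J_{u'},$$
since $1+2\tau\le2$.

**Step 2. Sorting the pairs by last common ancestor.** The purpose is to write half the logarithm of (7) vertex by vertex. Each point belongs to the vertex of its annulus and each pole to its leaf. Sorting all point–point and point–pole pairs by the last common ancestor $v$ of the two vertices involved, we obtain a sum over $v$ of the following contributions, up to configuration-independent pole–pole terms in (iii):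

- (i) $\log|z-z'|$ over pairs inside $A_v$;
- (ii) for $|v|<n$, $\sum_{z\in A_v}\sum_i\int\log|z-w|\,d\sigma_{vi}(w)$;
- (iii) for $|v|<n$, $\sum_{i<j}\iint\log|z-w|\,d\sigma_{vi}(z)\,d\sigma_{vj}(w)$;
- (iv) for $|v|=n$, $-\sum_{z\in A_v}\log|z-c_v|$.

We keep (i). Let $|v|=l$.

In (ii), for $z\in A_v$ the ratio $|z-c_{vi}|/r_l$ lies in $[1-\tau_l,1+2\tau_l]$, so its logarithm is at most $2\tau_l$ in absolute value; and $w\mapsto\log|z-w|$ is $2/r_l$-Lipschitz on $\overline D(c_{vi},2r_{l+1})$, whose distance from $z$ is at least $r_l/2$. By Step 1,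
$$\Big|\int\log|z-w|\,d\sigma_{vi}(w)-N_{vi}\log r_l\Big|\le2\tau_l|N_{vi}|+\frac{2L_{vi}}{r_l}.$$

In (iii), the discs $\overline D(c_{vi},2r_{l+1})$, $\overline D(c_{vj},2r_{l+1})$ have distance at least $s_l$, and $z-w$ stays in a disc that avoids $0$. So $\log(z-w)$ has a holomorphic branch on the product, with $|\partial_z|,|\partial_w|\le s_l^{-1}$ and $|\partial_z\partial_w\log(z-w)|=|z-w|^{-2}\le s_l^{-2}$. Integrating these derivatives along segments, a charge–dipole term is at most (charge)(length)$/s_l$ and a dipole–dipole term at most the product of lengths over $s_l^2$. The charge–charge term is $N_{vi}N_{vj}\log|c_{vi}-c_{vj}|$. Hence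
$$\Big|\iint\log|z-w|\,d\sigma_{vi}d\sigma_{vj}-N_{vi}N_{vj}\log(s_l|p_i-p_j|)\Big|\le\frac{|N_{vi}|L_{vj}+|N_{vj}|L_{vi}}{s_l}+\frac{L_{vi}L_{vj}}{s_l^2}.$$

In (iv), $|\log|z-c_v|-\log r_n|\le\tau_n$.

**Step 3. The total error.** The purpose is to show that the errors of Step 2 add up to at most $4\sum_{|v|\le n}\tau_{|v|}J_v^2$. Let $|v|=l<n$ and $M_v=\sum_iL_{vi}/s_l$; note $L_{vi}/r_l=\tau_lL_{vi}/s_l$. The error at $v$ is at most
$$2\tau_lJ_v^2+2\tau_lJ_vM_v+J_vM_v+\tfrac12M_v^2\le3\tau_lJ_v^2+2\tau_l^{-1}M_v^2,$$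
by $(1+2\tau_l)J_vM_v\le\tau_lJ_v^2+\frac{(1+2\tau_l)^2}{4\tau_l}M_v^2$ and $\frac{(1+2\tau_l)^2}4+\frac{\tau_l}2\le2$. By Step 1, $M_v\le2\sum_{u'>v}\frac{r_{|u'|}}{s_l}J_{u'}$, where for $k>l$
$$\frac{r_k}{s_l}=\tau_l^4\prod_{l<j<k}\tau_j^5,\qquad\sum_{u'>v}\frac{r_{|u'|}}{s_l}\le\sum_{k>l}5^{k-l}\tau_l^4\prod_{l<j<k}\tau_j^5\le10\tau_l^4 .$$
By Cauchy–Schwarz $M_v^2\le4\cdot10\tau_l^4\sum_{u'>v}\frac{r_{|u'|}}{s_l}J_{u'}^2$, so $2\tau_l^{-1}M_v^2\le80\tau_l^3\sum_{u'>v}\frac{r_{|u'|}}{s_l}J_{u'}^2$. Sum over $v$: the coefficient of $J_{u'}^2$ with $|u'|=k\ge1$ collects one term for each ancestor level $l<k$, and is at most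
$$80\sum_{l<k}\tau_l^7\prod_{l<j<k}\tau_j^5\le80\tau_{k-1}^5\Big(\tau_{k-1}^2+\sum_{l<k-1}\tau_l^7\Big)\le80\tau_{k-1}^5=80\,\theta^{5k}\le\theta^{k+1}=\tau_k .$$
(For $l=k-1$ the product is empty; for $l<k-1$ it contains $\tau_{k-1}^5$.) The errors (iv) are at most $\tau_nn_v\le\tau_nJ_v^2$ at each leaf. Adding $3\tau J^2$ for $|v|<n$, $\tau J^2$ from the $M$-terms, and $\tau J^2$ from the leaves gives the claimed bound.

**Step 4. The main term is a product of block weights.** Let $\gamma$ be the unnormalized law (7) on unordered configurations, with a constant to be chosen. Unordered configurations with counts $(n_v)$ carry the measure $\prod_v\frac1{n_v!}\mu_v^{\otimes n_v}$, and $\frac1{n_v!}\prod_{i<j}|z_i-z_j|^2d\mu_v^{\otimes n_v}=m_l^{n_v}Z_{l,n_v}d\lambda_{v,n_v}$. Doubling the error of Step 3 and adding that of (9), which is at most $\sum_v\tau_{|v|}J_v^2$, we find on configurations with given $(N_v)$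
$$\gamma=\Gamma(N)\,e^{\vartheta}\prod_vd\lambda_{v,n_v},\qquad|\vartheta|\le9\sum_{|v|\le n}\tau_{|v|}J_v^2,$$
$$\Gamma=\mathrm{const}\prod_{|v|=l\le n}m_l^{n_v}\,r_l^{\,n_v(n_v-1)+2n_vq_v}\prod_{|v|=l<n}\ \prod_{i<j}(s_l|p_i-p_j|)^{2N_{vi}N_{vj}};$$
here (iv) is included through $q_v=-1$ for $|v|=n$. Since $n_v=N_v-q_v$,
$$n_v(n_v-1)+2n_vq_v=(N_v-q_v)(N_v+q_v-1)=N_v(N_v-1)-q_v(q_v-1),$$
$$2\sum_{i<j}N_{vi}N_{vj}=q_v^2-\sum_iN_{vi}^2=q_v(q_v-1)-\sum_iN_{vi}(N_{vi}-1).$$
Assign the factors $r^{N_{vi}(N_{vi}-1)}$ and $m^{N_{vi}}$ of each child to its parent $v$. As $N_\emptyset=1$ and $q_v=-1$ ($|v|=n$) are constants,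
$$\Gamma=\mathrm{const}\prod_{|v|=l<n}\Big(\frac{s_l}{r_l}\Big)^{q_v(q_v-1)}\Big(\frac{r_{l+1}}{s_l}\Big)^{\sum_iN_{vi}(N_{vi}-1)}\Big(\frac{m_{l+1}}{m_l}\Big)^{q_v}D(N_{v1},\dots,N_{v5}).$$
With $s_l/r_l=\tau_l$, $r_{l+1}/s_l=\tau_l^4$, $m_{l+1}/m_l=5\tau_l^{14}$, the exponent of $\tau_l$ in a block is
$$q^2-q+4\sum(N_i^2-N_i)+14q=q^2+5q+4\sum N_i(N_i+1)=(q+2)(q+3)-6+4\sum N_i(N_i+1),$$
because $4\sum(N_i^2-N_i)=4\sum N_i(N_i+1)-8q$. So we may choose the constant such that $\Gamma(N)=\prod_{|v|<n}F_{|v|}(N_{v1},\dots,N_{v5})$.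

We also express the error through $X$. By Cauchy–Schwarz $J_v^2\le6(X_v^2+\sum_iX_{vi}^2)$. For $|v|=k\ge1$ the coefficient of $X_v^2$ in the bound for $|\vartheta|$ is at most $54(\tau_k+\tau_{k-1})\le108\tau_{k-1}$, and $X_\emptyset=2$. So
$$|\vartheta|\le216\,\theta+\sum_{k=1}^n\epsilon_k\sum_{|v|=k}X_v^2,\qquad\epsilon_k=108\,\theta^k. \tag{10}$$

**Step 5. Blocks in $\mathcal L$.** The purpose is to identify $I_n$ inside $\gamma$. Let $T$ be the event that all blocks $(N_{vi})_i$, $|v|<n$, lie in $\mathcal L$. Such labels automatically come from counts $n_v\ge0$: $n_v=N_v-q_v\ge-1+2$ for $|v|<n$ and $n_v=N_v+1\ge0$ for $|v|=n$. On them $\Gamma=\prod\pi(S_v)$, so $1_T\Gamma\prod d\lambda_{v,n_v}=I_n$, a probability. On $T$ we have $X_v\le2$, so by (10) $|\vartheta|\le216\theta+432\sum_{k\ge1}(5\theta)^k\le5000\,\theta$. Hence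
$$\|\gamma|_T-I_n\|\le e^{5000\theta}-1 .$$

**Step 6. All other blocks are negligible.** Dropping the constraints $n_v\ge0$ in an upper bound, we sum over all integer labels $(N_v)_{1\le|v|\le n}$. The blocks become independent, and by (10)
$$\gamma(T^c)\le e^{216\theta}\Big(\prod_{l<n}B_l^{5^l}-1\Big),\qquad B_l=\sum_{N\in\mathbb Z^5}F_l(N)\,e^{\epsilon_{l+1}\sum_i(1+|N_i|)^2},$$
because the labels in $T$ contribute at least $\sum_T\Gamma=1$ to the product.

We claim $B_l\le1+C_0\theta^{l+1}$ with an absolute constant $C_0$. The part $N\in\mathcal L$ is at most $e^{20\epsilon_{l+1}}\le1+C\theta^{l+1}$, since $\sum_i(1+|N_i|)^2\le20$ and $\epsilon_{l+1}=108\,\theta^{l+1}\le0.0108$. In general, $|p_i-p_j|^2\in[\frac14,4]$ and $\sum_{i<j}|N_iN_j|\le2\sum N_i^2$ give $D(N)\le16^{\sum N_i^2}$; also $5^q\le5^{\sum N_i^2}$, and $e^{\epsilon_{l+1}\sum(1+|N_i|)^2}\le e^{10}e^{2\sum N_i^2}$. With $A=80e^2$ and $N_i^2\le1+2N_i(N_i+1)$ (equivalent to $(N_i+1)^2\ge0$), the summand is at most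
$$C_1\,\tau_l^{(q+2)(q+3)}\prod_iy^{N_i(N_i+1)},\qquad y=A^2\tau_l^4\le\tfrac12,\qquad C_1=\tfrac12e^{10}A^5 .$$
(The bound on $y$ holds since $A<600$ and $\tau_l\le10^{-4}$.) Terms with all $N_i\in\{-1,0\}$ but $q\notin\{-2,-3\}$ contribute at most $32\,C_1\tau_l^2$. Since $\sum_{N\notin\{-1,0\}}y^{N(N+1)}\le4y^2$ and $\sum_{N\in\mathbb Z}y^{N(N+1)}\le2+4y^2\le3$, the terms with some $N_i\notin\{-1,0\}$ contribute at most $5C_1\cdot4y^2\cdot3^4\le C\tau_l^8$. As $\tau_l=\theta^{l+1}$, the claim follows.

Hence $\gamma(T^c)\le e^{216\theta}\big(e^{C_0\sum_l5^l\theta^{l+1}}-1\big)\le e^{216\theta}(e^{2C_0\theta}-1)$. Put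
$$\kappa(\theta)=e^{5000\theta}-1+e^{216\theta}(e^{2C_0\theta}-1)\ \longrightarrow\ 0\quad(\theta\to0).$$
Then $\|\gamma-I_n\|\le\kappa$, hence $|\gamma(\text{total})-1|\le\kappa$, and $\mathrm{TV}(\gamma/\gamma(\text{total}),I_n)\le\frac12(\kappa+\kappa)=\kappa$. Since $\mathbb P_n^0=\gamma/\gamma(\text{total})$, this proves the proposition. $\square$

**Choice of $\theta$.** Fix $\theta\le10^{-4}$ with $\kappa(\theta)\le10^{-3}$. For $n>m$,
$$\mathrm{TV}(\mathbb P|_{W_m},I|_{W_m})\le\mathrm{TV}(\mathbb P|_{W_m},\mathbb P_n|_{W_m})+\mathrm{TV}(\mathbb P_n,\mathbb P_n^0)+\mathrm{TV}(\mathbb P_n^0,I_n),$$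
because $I_n|_{W_m}=I|_{W_m}$. Letting $n\to\infty$ and using Lemma 6,
$$\mathrm{TV}(\mathbb P|_{W_m},I|_{W_m})\le\varepsilon+\kappa\le2\cdot10^{-3}\qquad\text{for all }m. \tag{11}$$

## 8. From the tree model back to the Bergman process: Theorem 1

**Step 1. The Bergman space is infinite-dimensional.** Under $I$ every $n_v\ge1$. So by (11), for every $m$, $\mathbb P$ has at least $\#\{v:|v|\le m\}$ points with probability at least $1-2\cdot10^{-3}$. If $\dim A^2(U,\omega)$ were a finite number $D$, there would be exactly $D$ points almost surely, a contradiction.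

**Step 2. Discarding the background.** Let $B=A_\emptyset$; its closure is compact in $U$, as $E\subset D(0,\frac12)$. Let $\Psi$ be measurable and $p=\mathbb P(N_B\ne\Psi(X|_{U\setminus B}))$. Replacing non-integer values of $\Psi$ by $0$ does not increase $p$, so we may take $\Psi$ integer-valued. Let $Y$ be the part of $X$ in $\bigcup_{|v|\ge1}A_v$. By (5), off an event of probability at most $\varepsilon$ there are no background points, and then $X|_{U\setminus B}=Y$. So $\mathbb P(N_B\ne\Psi(Y))\le p+\varepsilon$.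

**Step 3. Reduction to finitely many annuli.** This is needed because (11) compares the laws only on $W_m$. The $\sigma$-algebra $\sigma(Y)$ is generated by the increasing $\sigma$-algebras $\mathcal G_m=\sigma(X|_{W_m\setminus B})$. By martingale convergence $\mathbb P(\Psi(Y)=j\mid\mathcal G_m)\to1\{\Psi(Y)=j\}$ almost surely for every integer $j$. Let $\Psi_m$ be a $\mathcal G_m$-measurable maximizer of $j\mapsto\mathbb P(\Psi(Y)=j\mid\mathcal G_m)$. Almost surely the conditional probability at $j=\Psi(Y)$ eventually exceeds $\frac12$, so $\Psi_m=\Psi(Y)$ for all large $m$. Hence there is $m$ with $\mathbb P(\Psi(Y)\ne\Psi_m(X|_{W_m\setminus B}))\le\varepsilon$, and $\mathbb P(N_B\ne\Psi_m(X|_{W_m\setminus B}))\le p+2\varepsilon$.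

**Step 4. Comparison.** The last event depends only on $X|_{W_m}$, so by (11)
$$I\big(N_B\ne\Psi_m(X|_{W_m\setminus B})\big)\le p+3\varepsilon+\kappa .$$
The left side is at least $\frac1{44}$ by Proposition 3. So $p\ge\frac1{44}-4\cdot10^{-3}>\frac1{60}$. Together with Lemmas 4 and 5 this proves Theorem 1. $\blacksquare$

## 9. A rigid weight on the same domain

We now prove Theorem 2 for $d=1$ with $U_1=U$. The weight $\omega$ gives a non-rigid process by Theorem 1. Let
$$\omega_0=e^{-|z|^2},\qquad g=1+\sum_n\tau_n^{-4}\sum_{|v|=n}1_{A_v},\qquad\omega'=g\,\omega_0\ \text{ on }U .$$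
The function $g-1$ is supported in $D(0,2)$, and since $|A_v|\le3\pi\tau_nr_n^2$ for $|v|=n$ and $r_n\le\theta^{5n}$,
$$\int(g-1)\,dV\le\sum_n5^n\tau_n^{-4}\cdot3\pi\tau_nr_n^2\le\sum_n3\pi\,5^n\theta^{-3(n+1)}\theta^{10n}<\infty .$$

**Step 1. The Bergman space is the Fock space.** The extra weight on the annuli is there to force functions to extend over $E$. Let $f$ be holomorphic on $U$ with $\|f\|^2=\int_U|f|^2\omega'dV<\infty$. For $z\in\Gamma_v$, $|v|=n$, we have $D(z,\tau_nr_n/2)\subset A_v$, where $\omega'\ge\tau_n^{-4}e^{-4}$. So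
$$|f(z)|^2\le\frac4{\pi\tau_n^2r_n^2}\,e^4\tau_n^4\|f\|^2,\qquad\sum_{|v|=n}\mathrm{length}(\Gamma_v)\max_{\Gamma_v}|f|\le C\,5^n\tau_n\|f\|\to0 .$$
By Lemma 4, $f$ extends to an entire function. Conversely, for entire $f$,
$$\int|f|^2(g-1)\,\omega_0\,dV\le C\sup_{D(0,2)}|f|^2\le C'\int_{\mathbb C}|f|^2\omega_0\,dV,$$
and $E$ is a null set. So $A^2(U,\omega')$ is the Fock space $A^2(\mathbb C,\omega_0)$ with an equivalent norm. It is infinite-dimensional, polynomials are dense in it, and $\omega'$ is admissible because $\omega_0$ is admissible on $\mathbb C$ and $\omega'\ge\omega_0$.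

**Step 2. The process is absolutely continuous with respect to Ginibre.** Let $P_N^0$ and $P_N^g$ be the determinantal processes of the polynomials of degree less than $N$ in $L^2(\omega_0\,dV)$ and $L^2(g\omega_0\,dV)$. By (F2) their densities are proportional to $\prod_{i<j}|z_i-z_j|^2$ times the product of the weights. So for bounded measurable $\Phi$ depending only on the configuration in a window $W=D(0,R)$, $R\ge2$,
$$E_{P_N^g}\Phi=\frac{E_{P_N^0}\big[\Phi\prod g(z_i)\big]}{E_{P_N^0}\big[\prod g(z_i)\big]}. \tag{12}$$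
Let $N\to\infty$. For fixed $w$, the polynomial kernel at $w$ is the orthogonal projection of the full kernel at $w$ onto polynomials of degree less than $N$. As polynomials are dense, it converges in norm, hence pointwise. On the diagonal the kernels increase, and all are bounded by the Ginibre kernel $e^{|z|^2}/\pi$, because $g\ge1$ (use (F1)). So all correlation functions on $W$ are bounded by $C^k$, with $C=e^{R^2}/\pi$, and converge pointwise.

On the left side of (12) use the reference measure $g\omega_0\,dV$, finite on $W$. As in Step 4 of Lemma 6, the Janossy densities converge pointwise and $P_N^g|_W\to\mathbb P_{K_{U,\omega'}}|_W$ in total variation. (The process $\mathbb P_{K_{U,\omega'}}$ is regarded as a process on $\mathbb C$; its expected number of points in $W$ is finite, so it is locally finite there.) On the right side use $\omega_0\,dV$: the Janossy densities of $P_N^0$ on $W$ converge pointwise and are bounded by $\rho_k\le C^k$. Since $\prod g$ depends only on the points in $D(0,2)\subset W$ and $\sum_k\frac1{k!}\big(C\int_Wg\,\omega_0\,dV\big)^k<\infty$,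 dominated convergence shows that the right side tends to $E_{\mathrm{Gin}}[\Phi\prod g]/E_{\mathrm{Gin}}[\prod g]$, where $1\le E_{\mathrm{Gin}}[\prod g]<\infty$. The density $\prod g/E_{\mathrm{Gin}}[\prod g]$ is the same for all $R$. The events depending on some bounded window form a $\pi$-system generating the $\sigma$-algebra; so $\mathbb P_{K_{U,\omega'}}$ has density $\prod g/E_{\mathrm{Gin}}[\prod g]$ with respect to the Ginibre process.

**Step 3. Rigidity transfers.** Let $B$ be a relatively compact Borel subset of $U$; it is bounded. By Ghosh–Peres, Ginibre-almost surely $N_B$ equals a measurable function of the configuration in $\mathbb C\setminus B$, and there are no points on the null set $E$, so it is a function of the configuration in $U\setminus B$. By Step 2 the same identity holds $\mathbb P_{K_{U,\omega'}}$-almost surely. So $\mathbb P_{K_{U,\omega'}}$ is number rigid, and Theorem 2 is proved for $d=1$.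

## 10. Products with $\mathbb C^{d-1}$

Let $d\ge2$, $U_d=U\times\mathbb C^{d-1}$ and $\nu(\zeta)=\pi^{-(d-1)}\prod_i(1+|\zeta_i|^2)^{-2}$, a probability density on $\mathbb C^{d-1}$. We write $\nu$ also for the corresponding measure.

**Step 1. No bounded holomorphic functions.** If $f\in H^\infty(U_d)$, then $f(z,\cdot)$ is constant by Liouville, and $f(\cdot,0)\in H^\infty(U)$ is constant. So $f$ is constant.

**Step 2. The process on $U_d$ is the process on $U$ with independent marks.** First, $A^2(\mathbb C^{d-1},\nu)=\mathbb C$: if $\sum c_\beta\zeta^\beta$ lies in it, orthogonality of monomials on polydiscs and letting the radius grow give $\sum_\beta|c_\beta|^2\int|\zeta^\beta|^2d\nu<\infty$, while $\int|\zeta^\beta|^2d\nu=\infty$ for $\beta\ne0$ (for $b\ge1$ the integral $\int^\infty r^{2b+1}(1+r^2)^{-2}dr$ diverges). Let $\varpi\in\{\omega,\omega'\}$ and $f\in A^2(U_d,\varpi\otimes\nu)$. By Fubini $f(z,\cdot)$ lies in $A^2(\mathbb C^{d-1},\nu)$, hence is constant, for almost every $z$. So $\partial_{\zeta_i}f=0$ for almost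 every $z$ and all $\zeta$, hence everywhere by continuity, and $f(z,\zeta)=h(z)$ with $h\in A^2(U,\varpi)$ of equal norm. Therefore $\varpi\otimes\nu$ is admissible (a compact subset of $U_d$ projects to a compact subset of $U$), the space is infinite-dimensional, and its kernel is $K_{U,\varpi}(z,z')$. Its correlation functions with respect to $\varpi\,dV\otimes\nu$ are $\det[K_{U,\varpi}(z_i,z_j)]$. These are also the correlation functions of the ground process $\mathbb P_{K_{U,\varpi}}$ with i.i.d. marks $\zeta_j\sim\nu$ that are independent of the ground process. By uniqueness this marked process is $\mathbb P_{K_{U_d,\varpi\otimes\nu}}$.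

**Step 3. $\varpi=\omega'$ gives a number rigid process.** Let $B'\subset U_d$ be a relatively compact Borel set, and let $B_1\subset U$ be a relatively compact open set containing its projection. The number of ground points in $B_1$ is almost surely a function of the ground points off $B_1$, by Section 9. Subtract the number of points in $(B_1\times\mathbb C^{d-1})\setminus B'$. Both quantities are functions of the configuration off $B'$, and the difference is $N_{B'}$.

**Step 4. $\varpi=\omega$ gives a non-rigid process.** The expected number of points in $A_\emptyset\times\{|\zeta|\ge R\}$ is $E[N_{A_\emptyset}]\,\nu(|\zeta|\ge R)$, and $E[N_{A_\emptyset}]<\infty$ by Lemma 5. Choose $R$ so that it is below $\frac1{120}$, and let $B'=A_\emptyset\times\{|\zeta|<R\}$, which is relatively compact in $U_d$. Suppose $N_{B'}=\Psi(\text{configuration off }B')$ almost surely. With probability greater than $1-\frac1{120}$ there is no point in $A_\emptyset\times\{|\zeta|\ge R\}$. Then $N_{A_\emptyset}=N_{B'}$, and the configuration off $B'$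 consists of the ground points in $U\setminus A_\emptyset$ with their marks. So, with probability at least $1-\frac1{120}$, $N_{A_\emptyset}$ equals $\Psi$ applied to the marked ground points over $U\setminus A_\emptyset$.

It remains to remove the marks. Enumerate the ground points in $U\setminus A_\emptyset$ measurably as a function of $X|_{U\setminus A_\emptyset}$. In this order the marks form an i.i.d. sequence independent of the whole ground process. By Fubini there is a fixed mark sequence for which the resulting function of $X|_{U\setminus A_\emptyset}$ alone equals $N_{A_\emptyset}$ with probability at least $1-\frac1{120}$. This contradicts Theorem 1, by which every such function fails with probability at least $\frac1{60}$. Hence the process is not number rigid, and Theorem 2 is proved for all $d$. $\blacksquare$
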